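\title{Large irreducible subcube partitions of the Boolean cube}

\begin{abstract}
A partition of the Boolean cube $\{0,1\}^n$ into subcubes is irreducible if no
proper subfamily of at least two parts has a subcube as its union. Let $M(n)$ be
the largest number of parts of such a partition. We prove that
\[
\Big(\frac23-O\Big(\frac{\log n}{n^{1/3}}\Big)\Big)2^n\le M(n)\le\frac{2n-1}{3n-1}\,2^n ,
\]
so that $M(n)/2^n\to 2/3$. In particular, the formula $M(n)=5\cdot 2^{n-3}$, which
we show to hold for $n=5$, fails for every $n\ge 2^{60}$. The lower bound comes from
a partition into points and edges guided by the Hamming weight modulo~$3$.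
\end{abstract}

\section{Introduction}

A \emph{subcube} of the Boolean cube $\{0,1\}^n$ is a set of the form
$\{x: x_{i_1}=b_1,\dots,x_{i_r}=b_r\}$. We encode it by a string in $\{0,1,*\}^n$,
where $*$ marks an unconstrained coordinate; for instance $1{*}0=\{100,110\}$.
A \emph{subcube partition} of length $n$ is a partition of $\{0,1\}^n$ into
subcubes, called its \emph{parts}, and its \emph{size} is the number of parts. The
partition is \emph{reducible} if some proper subset of its parts, consisting of more
than one part, has a subcube as its union, and \emph{irreducible} otherwise. Thus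
$\{0*,10,11\}$ is reducible, because $10\cup 11=1*$, whereas
\begin{equation}\label{eq:Q3}
\{000,\ 111,\ {*}01,\ 1{*}0,\ 01{*}\}
\end{equation}
is irreducible (Example~\ref{ex:Q3}).

A reducible partition can be simplified by merging several parts into one, and the
irreducible partitions are those at which this process stops. The finest partition,
into $2^n$ points, is far from irreducible when $n\ge2$, since any two adjacent points
merge. It is natural to ask how fine a partition can be if it admits no merge at all.
Let $M(n)$ be the maximal size of an irreducible subcube partition of length $n$.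
The following question comes from~\cite{ISP}.

\begin{quote}
\emph{Is $M(n)=5\cdot 2^{n-3}$ for every $n\ge5$?}
\end{quote}

We show that the answer is negative and determine $M(n)$ asymptotically. The upper
bound is a double count of the neighbors of the one-point parts.

\begin{theorem}\label{thm:upper}
For all $n\ge2$,
\[
M(n)\le\frac{2n-1}{3n-1}\,2^n<\frac23\,2^n .
\]
Equality in the first inequality is possible only if $3n-1$ is a power of $2$, and it
holds for $n=3$.
\end{theorem}

Rounded down, this bound equals $5,10,20$ for $n=3,4,5$, which is $5\cdot2^{n-3}$.
It is attained for $n=3$ by~\eqref{eq:Q3}, and also for $n=5$.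

\begin{proposition}\label{prop:five}
$M(5)=20=5\cdot2^2$.
\end{proposition}

So $M(n)/2^n=5/8$ for $n=3$ and $n=5$, which suggests the constant $5/8$. For $n=6$,
however, Theorem~\ref{thm:upper} allows $41$ parts rather than $40$, and the ratio
$\frac{2n-1}{3n-1}$ increases to $2/3$. The small cases and the counting bound point
to different constants. The counting bound gives the right one.

\begin{theorem}\label{thm:lower}
We have
\[
M(n)\ge\Big(\frac23-O\Big(\frac{\log n}{n^{1/3}}\Big)\Big)2^n ,
\]
and $M(n)>5\cdot2^{n-3}$ for every $n\ge2^{60}$.
\end{theorem}

Theorems~\ref{thm:upper} and~\ref{thm:lower} together give the limit.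

\begin{corollary}\label{cor:limit}
$\lim_{n\to\infty}M(n)/2^n=\frac23$.
\end{corollary}

We do not determine the smallest $n\ge5$ with $M(n)\ne5\cdot2^{n-3}$.

The proof of Theorem~\ref{thm:lower} does not write down an irreducible partition.
It builds a partition with about $\frac23 2^n$ parts in which few merges are possible,
merges until the partition is irreducible, and bounds the number of parts lost. The
case of equality in the upper bound (Section~\ref{sec:upper}) tells us which partition
to start from, and the same double count, applied inside a subcube
(Section~\ref{sec:colors}), tells us which merges can occur. Sections~\ref{sec:labels}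
and~\ref{sec:cross} remove the two sources of large losses.

\section{Closed subcubes and merging}\label{sec:closed}

We write $Q_n$ for $\{0,1\}^n$ viewed as a graph: two vertices are adjacent if they
differ in exactly one coordinate. Let $e_i$ be the $i$-th unit vector, $\oplus$ addition
modulo $2$, and $\mathrm{wt}(x)$ the number of ones of $x$. The edge $\{x,x\oplus e_i\}$
has \emph{direction} $i$. The coordinates of a subcube $C$ marked $*$ are \emph{free}, the
others are \emph{fixed}, and $\dim C$ is the number of free coordinates, so that
$|C|=2^{\dim C}$. Subcubes of dimension $0$ and $1$ are the points and the edges of $Q_n$.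
The \emph{lowest} vertex of $C$ has all free coordinates equal to $0$ and the
\emph{highest} has all of them equal to $1$; \emph{level} $k$ of $C$ is the set of the
$\binom{\dim C}{k}$ vertices with exactly $k$ free coordinates equal to $1$. A subcube
is \emph{proper} if it is not $Q_n$. A \emph{matching} is a set of pairwise disjoint edges.

Let $\Pi$ be a subcube partition of $Q_n$. A subcube is \emph{closed} for $\Pi$ if it
is a union of parts of $\Pi$. A subset of the parts is proper exactly when its union is
not $Q_n$, so the definition of irreducibility reads as follows: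
\begin{equation}\label{eq:crit}
\Pi\text{ is irreducible}\iff\text{every closed proper subcube is a part of }\Pi .
\end{equation}
An edge \emph{crosses} a subcube $C$ if exactly one of its endpoints lies in $C$. If
some edge that is a part of $\Pi$ crosses $C$, then $C$ is not closed. This is how
we shall usually rule out a merge.

\begin{example}\label{ex:Q3}
The partition~\eqref{eq:Q3} is irreducible. A closed edge that is not a part would
consist of two adjacent one-point parts, and $000$, $111$ are not adjacent. A
$2$-dimensional subcube fixes one coordinate $i$, and it is crossed by the part that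
is an edge of direction~$i$; there is one such part for each $i$.
\end{example}

For a closed subcube $C$, let $\nu(C)$ be the number of parts of $\Pi$ contained in $C$.

\begin{lemma}[Merging]\label{lem:merge}
Let $\Pi$ be a subcube partition of $Q_n$ with $|\Pi|\ge2$. There is an irreducible
subcube partition $\Pi^*$ of $Q_n$ whose parts are proper subcubes closed for $\Pi$, and
\[
|\Pi^*|=|\Pi|-\sum_{C\in\Pi^*}\big(\nu(C)-1\big).
\]
\end{lemma}

\begin{proof}
Among the partitions of $Q_n$ into at least two subcubes closed for $\Pi$, of which
$\Pi$ is one, let $\Pi^*$ have the fewest parts. Its parts are proper. Suppose that a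
proper subset of $\Pi^*$ with more than one element has a subcube as its union. This
union is closed for $\Pi$, and replacing the subset by it gives a partition with fewer
parts, which still has at least two parts because the subset is proper. This contradicts
minimality, so $\Pi^*$ is irreducible. Each part of $\Pi$ lies in exactly one part
of $\Pi^*$, so $|\Pi|=\sum_{C\in\Pi^*}\nu(C)$, which is the formula.
\end{proof}

We have no control over which closed subcubes appear in $\Pi^*$, only the knowledge
that they are disjoint. To use the lemma we must bound $\sum(\nu(C)-1)$ over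
\emph{every} family of disjoint closed proper subcubes.

\section{The upper bound}\label{sec:upper}

A large partition needs many small parts. Points are the smallest parts, but two points
cannot be adjacent, so every point must be surrounded by larger parts, and a larger part
can be adjacent to only so many points.

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Let $\Pi$ be irreducible of length $n\ge2$, with $a_k$ parts of dimension $k$. Then
\begin{equation}\label{eq:vol}
\sum_{k\ge0}2^ka_k=2^n .
\end{equation}
Call $p$ a \emph{singleton} if $\{p\}\in\Pi$. Two adjacent singletons would form a closed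
edge that is not a part, and an edge is a proper subcube because $n\ge2$. By~\eqref{eq:crit},
no two singletons are adjacent.

Count the pairs $(p,q)$ with $p$ a singleton and $q$ adjacent to $p$. There are $na_0$ of
them, and $q$ always lies in a part $P$ of some dimension $k\ge1$. Fix such a $P$. Since
$p\notin P$, we have $p=q\oplus e_i$ with $i$ one of the $n-k$ fixed coordinates of $P$.
So $p$ lies in the translate $P\oplus e_i$, and $p$ and $i$ determine $q$. The translate is
a $k$-dimensional subcube; it splits into $2^{k-1}$ edges along any free direction, and each
edge contains at most one singleton. Thus $P$ accounts for at most $(n-k)2^{k-1}$ pairs, and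
\begin{equation}\label{eq:nbr}
na_0-\sum_{k\ge1}(n-k)2^{k-1}a_k\le0 .
\end{equation}

We add $\alpha$ times~\eqref{eq:vol} and $\beta$ times~\eqref{eq:nbr}, choosing
$\alpha,\beta$ so that $a_0$ and $a_1$ get coefficient $1$. The equations $\alpha+n\beta=1$
and $2\alpha-(n-1)\beta=1$ give $\alpha=\frac{2n-1}{3n-1}$ and $\beta=\frac1{3n-1}>0$. For
$k\ge1$ the coefficient of $a_k$ is
\[
\frac{(2n-1)2^k-(n-k)2^{k-1}}{3n-1}=2^{k-1}\,\frac{3n-2+k}{3n-1}\ge1 .
\]
Therefore
\begin{equation}\label{eq:comb}
\frac{2n-1}{3n-1}\,2^n\ \ge\ a_0+\sum_{k\ge1}2^{k-1}\,\frac{3n-2+k}{3n-1}\,a_k\ \ge\ \sum_{k\ge0}a_k=|\Pi| .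
\end{equation}
The inequality $\frac{2n-1}{3n-1}<\frac23$ is $6n-3<6n-2$.

Equality requires $(2n-1)2^n/(3n-1)$ to be an integer. Since
$\gcd(2n-1,3n-1)=\gcd(2n-1,n)=1$, this forces $3n-1$ to divide $2^n$, so $3n-1$ is a power
of~$2$. For $n=3$ the bound is $5$, the size of~\eqref{eq:Q3}.
\end{proof}

The hypothesis $n\ge2$ is needed: for $n=1$ the partition $\{0,1\}$ into two adjacent
points is irreducible and has size $2$, while the formula gives $1$. For $n=2$ the bound is
$12/5$, and $\{0*,1*\}$ shows that $M(2)=2$.

\begin{remark}[The shape of equality]\label{rem:shape}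
In~\eqref{eq:comb} the coefficient of $a_k$ exceeds $1$ for $k\ge2$. So equality forces
all parts to be points or edges, with $na_0=(n-1)a_1$; that is,
$a_0=\frac{n-1}{3n-1}2^n$ and $a_1=\frac{n}{3n-1}2^n$. About a third of the vertices are
singletons, the other two thirds are paired into edges, and each of the $n-1$ translates
$P\oplus e_i$ of each such edge $P$ contains exactly one singleton.
\end{remark}

\section{Length five}\label{sec:five}

\begin{proof}[Proof of Proposition~\ref{prop:five}]
Theorem~\ref{thm:upper} gives $M(5)\le\lfloor 9\cdot32/14\rfloor=20$. For the lower bound,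
identify a vertex with the set of its coordinates equal to $1$, and write $235$ for
$\{2,3,5\}$. Take the $8$ points
\[
\emptyset,\quad 12,\quad 13,\quad 14,\quad 235,\quad 245,\quad 345,\quad 12345
\]
and the $12$ edges
\[
\begin{array}{c|ll}
\text{direction} & & \\ \hline
1 & \{24,124\} & \{35,135\}\\
2 & \{5,25\} & \{134,1234\}\\
3 & \{2,23\} & \{145,1345\}\\
4 & \{3,34\} & \{125,1245\}\\
5 & \{1,15\} & \{234,2345\}\\
5 & \{4,45\} & \{123,1235\}
\end{array}
\]
Complementation in $\{1,\dots,5\}$ preserves the set of points and exchanges the two edges
in each row. So it suffices to see that each set of size at most $2$ occurs exactly once: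
$\emptyset$ is a point, the sets $1,\dots,5$ are lower endpoints of edges, $12,13,14$ are
points, and $15,23,24,25,34,35,45$ lie on edges, with no repetition. Hence we have a
partition of $Q_5$ of size $20$. By~\eqref{eq:crit} we must show that a proper subcube $C$
that is not a part is not closed.

\emph{Dimension $1$.} A closed $C$ would consist of two adjacent points of the list. The
points have sizes $0,2,3,5$, so these would be a $2$-set inside a $3$-set. But $12,13,14$
contain $1$ and $235,245,345$ do not.

\emph{Dimension $2$.} Since no two points are adjacent, a closed $C$ cannot consist of four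
points, or of an edge and the two points opposite to it. So it is a union of two edges of
the same direction whose lower endpoints are adjacent. In directions $1$ to $4$ the two
lower endpoints differ in four coordinates. In direction $5$ the lower endpoints
$1,234,4,123$ all have odd size, so no two are adjacent.

\emph{Dimension $3$.} Let $C$ fix $x_i=\alpha$ and $x_j=\beta$. Take a row of direction
$i$. Its two edges are complementary, so one of them has $x_j=\beta$ at both endpoints.
Exactly one of these endpoints has $x_i=\alpha$, so this edge crosses $C$.

\emph{Dimension $4$.} If $C$ fixes $x_i$, any edge of direction $i$ crosses it.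
\end{proof}

\section{Coloring by weight modulo three}\label{sec:colors}

We turn to the lower bound and look for partitions close to the shape in
Remark~\ref{rem:shape}. Give each vertex $x$ the \emph{color} $\mathrm{wt}(x)\bmod 3$.
Adjacent vertices have different colors, and in an edge joining colors $1$ and $2$ the
endpoint of color $1$ is the lower one. Let $\{x,y\}$ be such an edge, with $x$ of color
$1$, and let $j$ be a direction other than its own. If $x_j=1$ then $x\oplus e_j$ has
color $0$, and if $x_j=0$ then $y\oplus e_j$ has color $0$. So every translate of the edge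
contains a vertex of color $0$. This suggests the following model: take the vertices of
color $0$ as points, and match color $1$ to color $2$. For $n=3$ this is the
partition~\eqref{eq:Q3}; see Figure~\ref{fig:hex}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.9,yscale=1.15]
\node[draw,circle,inner sep=1.5pt] (o) at (0,0) {$000$};
\node (a) at (-1,1) {$100$}; \node (b) at (0,1) {$010$}; \node (c) at (1,1) {$001$};
\node (ab) at (-1,2) {$110$}; \node (ac) at (0,2) {$101$}; \node (bc) at (1,2) {$011$};
\node[draw,circle,inner sep=1.5pt] (t) at (0,3) {$111$};
\draw[gray] (o)--(a) (o)--(b) (o)--(c) (t)--(ab) (t)--(ac) (t)--(bc)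
  (a)--(ac) (b)--(ab) (c)--(bc);
\draw[line width=1.8pt] (a)--(ab) (b)--(bc) (c)--(ac);
\node at (2,0) {color $0$}; \node at (2,1) {color $1$};
\node at (2,2) {color $2$}; \node at (2,3) {color $0$};
\end{tikzpicture}
\caption{The partition $\{000,111,{*}01,1{*}0,01{*}\}$ of the $3$-cube, drawn by weight; the
color is the weight modulo $3$. The circled vertices are one-point parts and the thick edges
are two-point parts. The six middle vertices form a hexagon, and the thick edges are alternate
edges of it. The thick edges at $e_1,e_2,e_3$ have directions $2,3,1$.}\label{fig:hex}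
\end{figure}

The three colors are almost equally frequent in every subcube.

\begin{lemma}\label{lem:third}
A subcube $C$ of dimension $d$ contains at least $(2^d-2)/3$ vertices of color $0$.
\end{lemma}

\begin{proof}
The vertices of color $0$ fill the levels $k\equiv r\pmod 3$ of $C$, for some $r$. Let
$\omega=e^{2\pi i/3}$. Since $\frac13\sum_{j=0}^2\omega^{j(k-r)}$ is $1$ if $k\equiv r$ and
$0$ otherwise, the binomial theorem gives
\[
\sum_{k\equiv r\ (3)}\binom dk=\frac13\sum_{j=0}^2\omega^{-jr}(1+\omega^j)^d
=\frac13\Big(2^d+2\,\mathrm{Re}\big(\omega^{-r}(1+\omega)^d\big)\Big),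
\]
and $|1+\omega|=|-\omega^2|=1$.
\end{proof}

If the model were realized exactly, it would have about $\frac13 2^n$ points and
$\frac13 2^n$ edges. It cannot be realized exactly in general: an edge from color $1$ to color
$2$ joins weight $3j+1$ to weight $3j+2$, and these layers of $Q_n$ have equal size only if
$n=6j+3$. We therefore allow exceptional vertices.

\medskip\noindent\textbf{Setting.}
Let $\mathcal M$ be a matching in $Q_n$, and let $\Pi(\mathcal M)$ be the partition whose
parts are the edges of $\mathcal M$ and the vertices not covered by $\mathcal M$. Let
$\mathcal G\subseteq\mathcal M$ be a set of edges, each joining color $1$ to color $2$,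
called \emph{good edges}. A \emph{good point} is a vertex of color $0$ not covered by
$\mathcal M$, and $S$ is the set of good points. A \emph{defect} is a vertex that is neither a
good point nor an endpoint of a good edge, and $\Delta$ is the set of defects. A
\emph{hexagon cube} is a $3$-dimensional subcube whose lowest and highest vertices are good
points and whose other six vertices are covered by three good edges inside it. It is a copy
of Figure~\ref{fig:hex}, it is closed, and it contains five parts.
\medskip

Which subcubes can be closed? Inside a closed $d$-dimensional subcube without defects, the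
count of Section~\ref{sec:upper} bounds the density of good points by $\frac{d-1}{3d-1}$,
which is smaller than $\frac13$ by $\frac{2}{3(3d-1)}$. Lemma~\ref{lem:third} says that the
density of color $0$ falls short of $\frac13$ by at most $\frac23 2^{-d}$. For $d\ge4$ these two
facts are incompatible, and the gap, of order $1/d$, must be filled by defects. For $d=3$ both
densities can be $\frac28$, and this is the hexagon cube.

\begin{lemma}\label{lem:closed}
Let $C$ be a subcube of dimension $d\ge1$ that is closed for $\Pi(\mathcal M)$ and is not
a part, and let $\delta=|\Delta\cap C|$. Then either $|C|\le20\,d\,\delta$ or $C$ is a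
hexagon cube.
\end{lemma}

\begin{proof}
Let $s=|S\cap C|$, and let $g$ be the number of good edges contained in $C$. Since $C$ is
closed, a good edge that meets $C$ is contained in $C$. Hence $s+2g+\delta=2^d$.

Count the pairs $(v,w)$ of adjacent vertices of $C$ with $v\in S$. There are $ds$ of them.
The vertex $w$ does not have color $0$, so it is a defect or an endpoint of a good edge in
$C$. A defect lies in at most $d$ pairs. Let $\{w,w\oplus e_i\}$ be a good edge in $C$. Its
endpoints are not in $S$. The other vertices of $C$ adjacent to an endpoint form the pairs
$\{w\oplus e_j,w\oplus e_i\oplus e_j\}$, one for each of the $d-1$ free directions $j\neq i$.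
Each such pair is an edge, so it contains at most one vertex of color $0$, and each of its
vertices is adjacent to exactly one endpoint of the good edge. So a good edge accounts for at
most $d-1$ pairs $(v,w)$, and $ds\le(d-1)g+d\delta$. Multiplying by $2$ and substituting
$2g=2^d-s-\delta$, we get
\begin{equation}\label{eq:local}
(3d-1)s\le(d-1)2^d+(d+1)\delta .
\end{equation}

Let $z$ be the number of vertices of color $0$ in $C$. Such a vertex is not on a good
edge, so it is a good point or a defect. Thus $z-\delta\le s\le z$, and
$s\ge(2^d-2)/3-\delta$ by Lemma~\ref{lem:third}. Inserting this in~\eqref{eq:local} gives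
\[
4d\delta\ \ge\ \frac{(3d-1)(2^d-2)}{3}-(d-1)2^d=\frac23\big(2^d-(3d-1)\big).
\]

\emph{Case $d\ge4$.} The ratio $(3d-1)/2^d$ equals $\frac{11}{16}$ at $d=4$ and decreases
in $d$, because $3d+2\le2(3d-1)$. So $4d\delta\ge\frac23\cdot\frac5{16}2^d$, that is,
$2^d\le\frac{96}5d\delta\le20d\delta$.

\emph{Case $d\le3$ and $\delta\ge1$.} Then $|C|\le8\le20d\delta$.

\emph{Case $d\le3$ and $\delta=0$.} Here $s=z$. If $d=1$, one of the two vertices of $C$ has
nonzero color. It is neither a good point nor a defect, so it lies on a good edge, and this
edge is contained in $C$. Then $C$ is a part, contrary to the hypothesis. If $d=2$,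
then~\eqref{eq:local} reads $5s\le4$, so $s=0$, while $s=z\ge\frac23$ by
Lemma~\ref{lem:third}; this case does not occur. If $d=3$, then~\eqref{eq:local} reads
$8s\le16$, so $z\le2$. The levels of $C$ have sizes $1,3,3,1$, and color $0$ fills levels $0$
and $3$, or level $1$, or level $2$, so $z$ is $2$, $3$ or $3$. Hence the vertices of color $0$
are the lowest and the highest, both are good points since $s=z$, and the other six vertices
lie on good edges inside $C$ since $\delta=0$. So $C$ is a hexagon cube.
\end{proof}

Combine this with Lemma~\ref{lem:merge}. A merged subcube of the first kind costs at most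
$20d$ parts per defect that it contains, and a hexagon cube costs $4$ parts. Two things can go wrong.

First, there may be many hexagon cubes. Suppose that for every $w\in\{0,1\}^{n-3}$ of color
$0$ the subcube $\{0,1\}^3\times\{w\}$ is partitioned as in Figure~\ref{fig:hex}. These are
about $2^{n-3}/3$ disjoint hexagon cubes, and collapsing them costs about $2^n/6$ parts, more
than the margin $(\frac23-\frac58)2^n=2^n/24$. We need a nearly perfect matching between
colors $1$ and $2$ with few hexagon cubes.

Second, the price $20d$ grows with $d$. The density of defects in our matching will be of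
order $n^{-1/3}$, so the price is affordable for $d=O(\log n)$ but not for $d$ of order $n$.
We must make sure that no proper subcube of larger dimension is closed.

\section{A matching with few hexagons}\label{sec:labels}

In a hexagon cube with lowest vertex $u$ and free coordinates $p,q,r$, the good edges at
$u\oplus e_p$, $u\oplus e_q$, $u\oplus e_r$ have directions that permute $p,q,r$
cyclically, as in Figure~\ref{fig:hex}. We look for a rule that chooses the direction at a
vertex $x$ of color $1$ so that such a $3$-cycle imposes an equation on $u$ that few vertices
satisfy. A rule that prescribes a single coordinate $i$ is useless whenever $x_i=1$. So the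
rule will prescribe a block of coordinates, computed from an additive function of $x$, and a
fixed matching inside the block will choose the coordinate.

\subsection*{Matchings between layers}
Let $B$ be a set of $b\ge1$ coordinates and let $0\le a<b$. In the bipartite graph formed by
the edges of $\{0,1\}^B$ between weight $a$ and weight $a+1$, every vertex of weight $a$ has
degree $b-a$ and every vertex of weight $a+1$ has degree $a+1$. Hall's theorem states that a
bipartite graph with sides $X,Y$ has a matching covering $X$ if every $T\subseteq X$ has at least
$|T|$ neighbors. Let $X$ be the smaller layer, and let $d_X,d_Y$ be the degrees. From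
$|X|d_X=|Y|d_Y$ we get $d_X\ge d_Y$. The $d_X|T|$ edges at $T$ end in the set $N(T)$ of its neighbors, so
$d_X|T|\le d_Y|N(T)|$ and $|N(T)|\ge|T|$. So there is a matching $\mu_a$ between the two layers
that covers the smaller one. Fix such a $\mu_a$ for each $a$. Call $z\in\{0,1\}^B$ of weight
$a$ \emph{up-bad} if $a=b$ or $\mu_a$ does not cover $z$, and \emph{down-bad} if $a=0$ or
$\mu_{a-1}$ does not cover $z$.

\begin{lemma}\label{lem:bad}
At most $2^b/\sqrt b$ elements of $\{0,1\}^B$ are up-bad, and at most $2^b/\sqrt b$ are down-bad.
\end{lemma}

\begin{proof}
With $\binom b{b+1}=0$, the number of up-bad elements of weight $a$ is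
$\max\big(0,\binom ba-\binom b{a+1}\big)$. Since $\binom b{a+1}/\binom ba=\frac{b-a}{a+1}$,
the difference $\binom ba-\binom b{a+1}$ is negative for $a<\lfloor b/2\rfloor$ and nonnegative for
$a\ge\lfloor b/2\rfloor$. The sum over $a$ telescopes to $\binom b{\lfloor b/2\rfloor}$. The number of
down-bad elements of weight $a$ is $\max\big(0,\binom ba-\binom b{a-1}\big)$ with
$\binom{b}{-1}=0$, and the substitution $a\mapsto b-a$ gives the same sum.

It remains to bound the central coefficient. From $\frac{2j-1}{2j}\le\frac{2j}{2j+1}$,
\[
\Big(4^{-k}\binom{2k}k\Big)^2=\prod_{j=1}^k\Big(\frac{2j-1}{2j}\Big)^2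
\le\prod_{j=1}^k\frac{2j-1}{2j}\cdot\frac{2j}{2j+1}=\frac1{2k+1},
\]
so $\binom b{b/2}\le2^b/\sqrt b$ for even $b$. For $b=2k-1$ we have
$\binom{2k-1}{k-1}=\frac12\binom{2k}k\le2^{b}/\sqrt{b+1}$.
\end{proof}

\subsection*{The matchings $\mathcal N_\kappa$}
Let $m$ be an integer coprime to $6$ with $5\le m\le n$, and let $c=\lfloor n/m\rfloor\ge1$.
Partition the coordinates $\{1,\dots,n\}$ into blocks $B_\ell$, indexed by
$\ell\in\mathbb Z_m$, each of size at least $c$. The \emph{label} of a coordinate
$i\in B_\ell$ is $\lambda(i)=\ell$, and for a vertex $x$ we put
\[
\Lambda(x)=\sum_{i:\,x_i=1}\lambda(i)\in\mathbb Z_m .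
\]
In each block $B_\ell$ fix layer matchings $\mu_{\ell,a}$ for $0\le a<|B_\ell|$ as above.

Let $\kappa\in\mathbb Z_m$. For a vertex $x$ of color $1$, put $\ell=\Lambda(x)-\kappa$ and
let $a$ be the weight of the restriction $x|_{B_\ell}$. If $x|_{B_\ell}$ is not up-bad, let $y$
be obtained from $x$ by replacing $x|_{B_\ell}$ with its partner under $\mu_{\ell,a}$, and put the
edge $\{x,y\}$ into $\mathcal N_\kappa$. Then $y$ has color $2$ and $y=x\oplus e_i$ with
\begin{equation}\label{eq:rule}
x_i=0,\qquad\lambda(i)=\Lambda(x)-\kappa .
\end{equation}

\begin{lemma}\label{lem:match}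
The set $\mathcal N_\kappa$ is a matching, and each of its edges joins color $1$ to color $2$. A
vertex $x$ of color $1$ is uncovered if and only if $x|_{B_\ell}$ is up-bad for
$\ell=\Lambda(x)-\kappa$. A vertex $y$ of color $2$ is uncovered if and only if $y|_{B_\ell}$
is down-bad for $\ell=(\Lambda(y)-\kappa)/2$.
\end{lemma}

\begin{proof}
By construction, a vertex of color $1$ lies on at most one edge, and it is uncovered exactly in the
stated case. Let $\{x,y\}\in\mathcal N_\kappa$ with $y$ of color $2$, and let
$\ell=\Lambda(x)-\kappa$. By~\eqref{eq:rule}, $\Lambda(y)=\Lambda(x)+\ell=\kappa+2\ell$.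
Since $m$ is odd, $2$ is invertible in $\mathbb Z_m$ and $\ell=(\Lambda(y)-\kappa)/2$ is determined
by $y$. If $y|_{B_\ell}$ has weight $a+1$, then $x|_{B_\ell}$ is its partner under
$\mu_{\ell,a}$, and $x$ agrees with $y$ outside $B_\ell$. So $y$ lies on at most one edge, and if
it is covered then $y|_{B_\ell}$ is not down-bad.

Conversely, let $y$ have color $2$, let $\ell=(\Lambda(y)-\kappa)/2$, and suppose that
$y|_{B_\ell}$ is not down-bad. Let $x$ be obtained from $y$ by replacing $y|_{B_\ell}$ with its
partner in the layer below. Then $x$ has color $1$ and
$\Lambda(x)=\Lambda(y)-\ell=\kappa+\ell$. So the rule at $x$ selects the block $B_\ell$ and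
produces the edge $\{x,y\}$.
\end{proof}

\begin{example}\label{ex:Z5}
Let $n=m=5$, index the coordinates by $\mathbb Z_5$ with $\lambda(i)=i$, and let $\kappa=4$.
Write vertices as subsets of $\mathbb Z_5$. At $x=\{t\}$ the rule selects $\ell=t+1$ and
produces the edge from $\{t\}$ to $\{t,t+1\}$. The upper endpoint has $\Lambda=2t+1$ and recovers
$\ell=(2t+1-4)/2=t+1$. The map $t\mapsto t+1$ is a $5$-cycle, so no three of these edges
form the pattern of Figure~\ref{fig:hex} above $\emptyset$. The same rule in $\mathbb Z_3$
would give a $3$-cycle, which is that pattern. The five pairs $\{t,t+2\}$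
are uncovered. At $x=\mathbb Z_5\setminus\{j\}$ we have $\Lambda(x)=-j$, and the selected
coordinate $1-j$ is the missing one only for $j=3$. So $9$ of the $21$ vertices of
colors $1$ and $2$ are uncovered: blocks of size one are too small.
\end{example}

Let $W_\kappa$ be the set of vertices of colors $1$ and $2$ not covered by
$\mathcal N_\kappa$, and let $U_\kappa$ be the set of vertices $u$ of color $0$ with
$\Lambda(u)=\kappa$.

\begin{lemma}\label{lem:hex}
Let $C$ be a $3$-dimensional subcube whose lowest vertex $u$ has color $0$, and suppose that
levels $1$ and $2$ of $C$ are covered by three edges of $\mathcal N_\kappa$ inside $C$. Then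
$u\in U_\kappa$.
\end{lemma}

\begin{proof}
Let $F=\{p,q,r\}$ be the set of free coordinates of $C$. Level $1$ has color $1$ and level
$2$ has color $2$, so the three edges match level $1$ with level $2$. For $t\in F$ let
$f(t)\in F\setminus\{t\}$ be the direction of the edge at $u\oplus e_t$. The upper endpoints
$u\oplus e_t\oplus e_{f(t)}$ are distinct, so the sets $\{t,f(t)\}$ are distinct and $f$ has
no cycle of length $2$. A map from a finite set to itself has a cycle, and for $f$ its length is
neither $1$ nor $2$; so $f$ is a cyclic permutation of $F$. Since $u_t=0$, we have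
$\Lambda(u\oplus e_t)=\Lambda(u)+\lambda(t)$, and~\eqref{eq:rule} gives
\[
\lambda(f(t))=\lambda(t)+\big(\Lambda(u)-\kappa\big)\qquad(t\in F).
\]
Sum over $t\in F$. The labels cancel because $f$ is a permutation, and we get
$3(\Lambda(u)-\kappa)=0$ in $\mathbb Z_m$. As $3\nmid m$, this gives $\Lambda(u)=\kappa$.
\end{proof}

When $\Lambda(u)=\kappa$, the three relations say only that $p,q,r$ lie in one block, and the
rule does not exclude such a cube. We accept these cubes, since the sets $U_\kappa$ are disjoint
and therefore small on average. The same averaging handles $W_\kappa$: for a fixed $\kappa$, the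
block selected at $x$ depends on $x$, which makes the bad vertices awkward to count, but as
$\kappa$ varies every block is selected once.

\begin{lemma}\label{lem:avg}
For every $D\ge1$ there is $\kappa\in\mathbb Z_m$ with
\[
20D\,|W_\kappa|+4\,|U_\kappa|\le2^n\Big(\frac{40D}{\sqrt c}+\frac4m\Big).
\]
\end{lemma}

\begin{proof}
Fix $\ell$ and let $b=|B_\ell|\ge c$. By Lemma~\ref{lem:bad}, at most
$2^{n-b}\cdot2^b/\sqrt b\le2^n/\sqrt c$ vertices have an up-bad restriction to $B_\ell$, and the
same bound holds for down-bad. For a fixed vertex $v$, the maps $\kappa\mapsto\Lambda(v)-\kappa$ and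
$\kappa\mapsto(\Lambda(v)-\kappa)/2$ are bijections of $\mathbb Z_m$. By Lemma~\ref{lem:match},
the number of pairs $(v,\kappa)$ with $v\in W_\kappa$ equals the number of pairs $(v,\ell)$ with
$v$ of color $1$ and $v|_{B_\ell}$ up-bad, or $v$ of color $2$ and $v|_{B_\ell}$ down-bad. Hence
$\sum_\kappa|W_\kappa|\le2m2^n/\sqrt c$. Also $\sum_\kappa|U_\kappa|\le2^n$. So the average
over $\kappa$ of the left side is at most the right side.
\end{proof}

\section{Crossing all large subcubes}\label{sec:cross}

A proper subcube $C$ of dimension $d$ has $2^d$ edges leaving it in each fixed direction, and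
there are only $3^n$ subcubes. A sparse random set of edges therefore crosses all proper
subcubes with $2^d$ larger than a suitable power of $n$. We need a matching, so we discard the
edges that touch one another.

\begin{lemma}\label{lem:cross}
Let $n\ge4$ and let $D$ be an integer with $2^D\ge8n^3$. There is a matching $R$ in $Q_n$ with
$|R|\le2^n/n$ such that every subcube $C$ with $D\le\dim C\le n-1$ is crossed by an edge of $R$.
\end{lemma}

\begin{proof}
Choose each of the $n2^{n-1}$ edges of $Q_n$ independently with probability
$\varepsilon=n^{-2}$, and let $R$ be the set of chosen edges that share no vertex with another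
chosen edge. Then $R$ is a matching and $\mathbb E|R|\le\varepsilon n2^{n-1}=2^n/(2n)$. Markov's
inequality, $\Pr(X\ge t)\le\mathbb E X/t$ for $X\ge0$ and $t>0$, gives $\Pr(|R|>2^n/n)\le\frac12$.

An edge shares a vertex with $2n-2$ other edges, so it lies in $R$ with probability
\[
\varepsilon(1-\varepsilon)^{2n-2}\ge\varepsilon\big(1-(2n-2)\varepsilon\big)
\ge\varepsilon\Big(1-\frac2n\Big)\ge\frac\varepsilon2 .
\]
Let $\dim C=d$ with $D\le d\le n-1$, and let $j$ be a fixed coordinate of $C$. For each of the
$2^{d-1}$ vertices $v\in C$ of even weight, the edge $\{v,v\oplus e_j\}$ crosses $C$, and the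
event that it lies in $R$ depends only on the edges incident to $v$ or $v\oplus e_j$. Two
distinct such vertices $v,v'$ differ in at least two coordinates, all of them free and hence different
from $j$. So every vertex of $\{v,v\oplus e_j\}$ is at distance at least $2$ from every vertex of
$\{v',v'\oplus e_j\}$, and no edge of $Q_n$ meets both sets. The events depend on disjoint sets
of edges and are independent. Therefore
\[
\Pr(C\text{ is not crossed by }R)\le\Big(1-\frac\varepsilon2\Big)^{2^{d-1}}
\le e^{-\varepsilon2^{D-2}}\le e^{-2n}.
\]
There are $3^n$ subcubes and $(3/e^2)^n<\frac12$, so some $C$ in the range is uncrossed with probability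
less than $\frac12$. With positive probability both requirements hold.
\end{proof}

\section{Proof of the lower bound}\label{sec:lower}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Let $n\ge125$ and $D=\lceil3\log_2n\rceil+3$, so that $2^D\ge8n^3$ and $D\le3\log_2n+4$. Let $m$
and $c$ be as in Section~\ref{sec:labels}; we choose $m$ at the end. Take $\kappa$ from
Lemma~\ref{lem:avg} and $R$ from Lemma~\ref{lem:cross}, and let $V(R)$ be the set of the $2|R|$
vertices covered by $R$. We give the edges of $R$ priority and keep the edges of
$\mathcal N_\kappa$ that avoid them: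
\[
\mathcal G=\{e\in\mathcal N_\kappa: e\cap V(R)=\emptyset\},\qquad
\mathcal M=R\cup\mathcal G,\qquad \Pi=\Pi(\mathcal M).
\]
Then $\mathcal M$ is a matching, and we are in the setting of Section~\ref{sec:colors} with
$\mathcal G$ as the set of good edges.

\emph{The number of parts.} Good edges avoid color $0$, so a vertex of color $0$ is a good point
unless it lies in $V(R)$. By Lemma~\ref{lem:third} with $C=Q_n$, we get
$|S|\ge(2^n-2)/3-2|R|$. If $h$ vertices are not covered by $\mathcal M$, then
$|\Pi|=h+(2^n-h)/2$, and $h\ge|S|$. Hence
\begin{equation}\label{eq:size}
|\Pi|\ge\tfrac12\big(2^n+|S|\big)\ge\tfrac23\,2^n-\tfrac13-|R| .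
\end{equation}

\emph{The number of defects.} A defect of color $0$ lies in $V(R)$, as we just saw. A defect of color
$1$ or $2$ either lies in $W_\kappa$, or lies on an edge of $\mathcal N_\kappa$ that meets $V(R)$;
in the second case it is in $V(R)$ or is the $\mathcal N_\kappa$-partner of a vertex of $V(R)$. Hence
\begin{equation}\label{eq:defects}
|\Delta|\le|W_\kappa|+2|V(R)|=|W_\kappa|+4|R| .
\end{equation}

\emph{The loss from merging.} Let $\Pi^*$ be the irreducible partition given by
Lemma~\ref{lem:merge}, and let $C\in\Pi^*$. Then $C$ is proper and closed for $\Pi$. The edges of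
$R$ are parts of $\Pi$, so none of them crosses $C$, and $\dim C<D$ by Lemma~\ref{lem:cross}. If
$C\in\Pi$, then $\nu(C)-1=0$. Otherwise $\dim C\ge1$, because a closed point is a part, and
Lemma~\ref{lem:closed} leaves two possibilities.

If $|C|\le20(\dim C)|\Delta\cap C|$, then $\nu(C)-1\le|C|\le20D|\Delta\cap C|$. The parts of
$\Pi^*$ are disjoint, so these subcubes contribute at most $20D|\Delta|$ in total.

If $C$ is a hexagon cube, then $\nu(C)-1=4$. Its lowest vertex has color $0$ and its good edges
belong to $\mathcal N_\kappa$, so the lowest vertex lies in $U_\kappa$ by Lemma~\ref{lem:hex}.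
Disjoint cubes have distinct lowest vertices, so these cubes contribute at most $4|U_\kappa|$.

By Lemma~\ref{lem:merge}, \eqref{eq:size} and~\eqref{eq:defects},
\[
M(n)\ge|\Pi^*|\ge\tfrac23\,2^n-\tfrac13-(1+80D)|R|-\big(20D|W_\kappa|+4|U_\kappa|\big).
\]
With $|R|\le2^n/n$ and Lemma~\ref{lem:avg} this becomes
\begin{equation}\label{eq:master}
\frac{M(n)}{2^n}\ge\frac23-\frac1{3\cdot2^n}-\frac{1+80D}n-\frac{40D}{\sqrt c}-\frac4m .
\end{equation}

\emph{The choice of $m$.} Many blocks make hexagon cubes rare, and large blocks make uncovered
vertices rare. Since $c$ is about $n/m$, the terms $1/m$ and $1/\sqrt c$ are comparable when $m$ is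
about $n^{1/3}$. The integers coprime to $6$ are those congruent to $\pm1$ modulo $6$, and
consecutive ones differ by at most $4$. So there is an $m$ coprime to $6$ with
$n^{1/3}\le m\le n^{1/3}+4$. Since $n^{1/3}\ge5$, we have $5\le m\le2n^{1/3}\le n$. Moreover
$c\ge\lfloor\frac12n^{2/3}\rfloor\ge\frac14n^{2/3}$, because $\lfloor t\rfloor\ge t/2$ for
$t\ge1$, and so $\sqrt c\ge\frac12n^{1/3}$. Inserting these bounds and $D\le3\log_2n+4$
in~\eqref{eq:master}, we obtain $M(n)/2^n\ge\frac23-\eta(n)$ for all $n\ge125$, where
\[
\eta(n)=\frac1{3\cdot2^n}+\frac{240\log_2n+321}{n}+\frac{240\log_2n+324}{n^{1/3}} .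
\]
Since $\eta(n)=O(n^{-1/3}\log n)$, the first assertion follows.

For the second, let $A,B\ge0$ and $\gamma\in\{\frac13,1\}$. The derivative of
$(A\ln t+B)t^{-\gamma}$ is $t^{-\gamma-1}\big(A-\gamma(A\ln t+B)\big)$, which is at most $0$ when
$\ln t\ge3$. So $\eta(n)\le\eta(2^{60})$ for $n\ge2^{60}$. At $n=2^{60}>10^{18}$ the first two terms
add up to less than $10^{-10}$ and the third is $14724/2^{20}<0.0141$. Hence
$\eta(n)<0.015<\frac1{24}=\frac23-\frac58$, and $M(n)>\frac58\,2^n=5\cdot2^{n-3}$ for every
$n\ge2^{60}$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{ISP}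
Yuval Filmus, Edward Hirsch, Sascha Kurz, Ferdinand Ihringer, Artur Riazanov, Alexander Smal,
Marc Vinyals, \emph{Irreducible subcube partitions}, arXiv:2212.14685 (2022).

\end{thebibliography}
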